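# Large fans in dense graphs: the extremal number $\mathrm{ex}(n,F_{\alpha n})$

## 1. An independent set completely joined to a sparse set

Fix integers $n$ and $k$ with $0<k<n/2$. All graphs are finite and simple. For a graph $G$ and sets $X,Y$ of vertices, $N(v)$ is the neighborhood of $v$, $N_X(v)=N(v)\cap X$, $d_X(v)=|N_X(v)|$, $G[X]$ is the induced subgraph, $e(X)$ is its number of edges, and $e(X,Y)$ counts edges between disjoint $X$ and $Y$. The matching number, the largest number of pairwise disjoint edges, is $\nu$.

**Construction I.** Choose an integer $a$ with $k\le a\le 2k-1$, and split an $n$-element vertex set as $V=A\sqcup B$ with $|A|=a$. Let $B$ be independent, join every vertex of $A$ to every vertex of $B$, and put inside $A$ a graph with maximum degree at most $k-1$ and exactly $\lfloor a(k-1)/2\rfloor$ edges.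

The number of edges is
$$a(n-a)+\left\lfloor \frac{a(k-1)}2\right\rfloor. \tag{1}$$

The graph inside $A$ exists by the following lemma, used with $m=a$ and $r=k-1\le a-1$.

**Lemma 6 (near-regular graphs).** For $0\le r\le m-1$ there is a graph on $m$ vertices with maximum degree at most $r$ and $\lfloor rm/2\rfloor$ edges.

**Proof.** Let the vertices be the residues modulo $m$. For each integer $d$ with $1\le d<m/2$, the pairs $\{x,x+d\}$ form a 2-regular graph with $m$ edges, and different $d$ give disjoint edge sets. If $m$ is even, the pairs $\{x,x+m/2\}$ form a perfect matching.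

If $r$ is even, take the distances $d=1,\dots,r/2$; this is allowed because $r/2\le (m-1)/2<m/2$, and it gives $rm/2$ edges. If $r$ is odd and $m$ is even, take $d=1,\dots,(r-1)/2$, which are less than $m/2$, together with the perfect matching at distance $m/2$. This gives $(r-1)m/2+m/2=rm/2$ edges. If $r$ and $m$ are both odd, then $m-1$ is even, so $r\le m-2$. Take the distances $2,\dots,(r+1)/2$, where $(r+1)/2\le (m-1)/2$, and add the matching $\{0,1\},\{2,3\},\dots,\{m-3,m-2\}$ from the cycle at distance $1$. The maximum degree is at most $r$, and there are $(r-1)m/2+(m-1)/2=(rm-1)/2=\lfloor rm/2\rfloor$ edges. $\square$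

Which subgraph does Construction I avoid?

**Definition.** The $k$-fan $F_k$, also called the friendship graph, is the graph on $2k+1$ vertices consisting of $k$ triangles that meet in a single vertex. Equivalently, it is one vertex joined to all vertices of a matching of size $k$. For a graph $H$, $\mathrm{ex}(n,H)$ is the maximum number of edges of an $n$-vertex graph with no copy of $H$.

So $F_1$ is the triangle, and $F_2$ is the bowtie. A fan centered at $v$ is a set of $k$ disjoint edges inside $N(v)$. Hence
$$G\text{ is }F_k\text{-free}\iff \nu(G[N(v)])\le k-1\ \text{ for every vertex } v,$$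
and this is the only way in which we use the definition.

**Construction I is $F_k$-free.** If $v\in B$, then $N(v)=A$ has at most $2k-1$ vertices, too few for $k$ disjoint edges. If $v\in A$, then $N(v)=B\cup N_A(v)$. Since $B$ is independent, every edge inside $N(v)$ uses a vertex of $N_A(v)$, and there are at most $k-1$ of those. So no $k$ edges inside $N(v)$ are disjoint.

The two kinds of vertices are safe for different reasons: a vertex of $B$ has few neighbors, and a vertex of $A$ has a neighborhood whose edges are all covered by $k-1$ vertices.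

The point of the construction is that $a$ is free. Try $n=24$, $k=8$. The largest permitted value $a=15$ gives $15\cdot 9+\lfloor 15\cdot7/2\rfloor=135+52=187$ edges. The value $a=14$ gives $14\cdot10+\lfloor14\cdot 7/2\rfloor=140+49=189$ edges. Taking $A$ as large as possible was not best, and this small observation will refute a formula.

## 2. A proposed formula in three ranges

For $k$ small compared with $\sqrt n$ the extremal number is known exactly. Erdős, Füredi, Gould and Gunderson showed that for all $1\le k\le\sqrt{n/50}$,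
$$\mathrm{ex}(n,F_k)=\begin{cases}\lfloor n^2/4\rfloor+k^2-k & k\text{ odd},\\ \lfloor n^2/4\rfloor+k^2-\tfrac{3k}{2} & k\text{ even}.\end{cases}$$
The problem here, from Louis DeBiasio and Tucker Wimbish, "On the Ramsey numbers of fans and stars", arXiv:2603.27110 (2026), concerns $k$ of the order of $n$. Write $k=\alpha n$, so that $\alpha=k/n\in(0,\frac12)$ may depend on $n$, and let $o(1)$ denote a quantity tending to $0$ as $n\to\infty$, uniformly in $k$. Is it true that
$$\mathrm{ex}(n,F_{\alpha n})=\begin{cases}\left(\frac{1}{2}+2\alpha^2+o(1)\right)\frac{n^2}{2} & 0<\alpha\leq \frac{1}{4},\\ (2\alpha (2-3\alpha)+o(1))\frac{n^2}{2} & \frac{1}{4}<\alpha\leq \frac{1}{3},\\ (2\alpha+o(1))\frac{n^2}{2} & \frac{1}{3}<\alpha< \frac{1}{2}\,?\end{cases} \tag{2}$$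

In terms of $k$ and $n$, the three main terms are $\frac{n^2}4+k^2$, then $2kn-3k^2$, then $kn$. Each comes from a natural graph. The last is the easiest: a vertex of degree at most $2k-1$ cannot be the center of $F_k$, so near-regular graphs of degree $2k-1$ give about $kn$ edges. The other two come from the graphs in Proposition 5 below.

Here is one case done by hand, $n=5$, $k=2$, where $F_2$ would span everything. Construction I with $a=3$ has $3\cdot 2+\lfloor 3/2\rfloor=7$ edges. With maximum degree at most $3$ one also gets $\lfloor 15/2\rfloor=7$. Eight edges are impossible. The complement of an 8-edge graph has two edges. If these are disjoint, say $12$ and $34$, then vertex $5$ sees everything, and $13,24$ are two disjoint edges in its neighborhood. If they form a path $1\,2\,3$, then vertex $4$ sees everything, and $13,25$ are disjoint edges in its neighborhood. More than eight edges only makes this worse, since such a graph contains an 8-edge graph. So $\mathrm{ex}(5,F_2)=7$. For $n=24$, $k=8$ the near-regular graph of degree $15$ has $180$ edges,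 while Construction I reached $189$.

We shall prove the following statements. The answer to the question is no.

**Theorem 1 (disproof).** If $n=12m$ and $k=4m$ (so $\alpha=\frac13$), then
$$\mathrm{ex}(n,F_k)\ge 49m^2-4m-1=\left(\tfrac{49}{72}-o(1)\right)\tfrac{n^2}{2},$$
whereas the value in (2) is $\left(\frac{48}{72}+o(1)\right)\frac{n^2}2$.

**Theorem 2 (upper bound, all $k$).** For all $0<k<n/2$,
$$\mathrm{ex}(n,F_k)\le \max\left\{kn,\ \tfrac14\left(n+\tfrac k2\right)^2\right\}+2n^{3/2}.$$

**Theorem 3 (sharp for $\alpha\ge\frac27$).** If $\frac27n\le k<\frac n2$, then $\mathrm{ex}(n,F_k)\ge\max\{kn,\frac14(n+\frac k2)^2\}-n$. Hence, uniformly,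
$$\mathrm{ex}(n,F_{\alpha n})=\begin{cases}\left(\frac12\left(1+\frac\alpha2\right)^2+o(1)\right)\frac{n^2}2,&\frac27\le\alpha\le 6-4\sqrt2,\\[2pt] (2\alpha+o(1))\frac{n^2}{2},&6-4\sqrt2\le\alpha<\frac12.\end{cases}$$

**Theorem 4 (small $\alpha$).** There is $n_0$ such that for $n\ge n_0$ and $1\le k\le n/1000$,
$$\mathrm{ex}(n,F_k)\le \frac{n^2}4+k^2+n^{3/2}.$$
With Proposition 5, formula (2) is correct, uniformly, for $\alpha\le\frac1{1000}$.

**Proposition 5 (lower bounds, of interest for $\alpha\le\frac27$).** $\mathrm{ex}(n,F_k)\ge\lfloor n^2/4\rfloor+k^2-\frac32k$ if $k\le\frac n4$, and $\mathrm{ex}(n,F_k)\ge2kn-3k^2-\frac32k-1$ if $k\ge\frac n4$.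

Numerically $6-4\sqrt2\approx0.3431$, slightly more than $\frac13$.

## 3. Lower bounds: the vertex of the parabola $a(n-a+\frac k2)$

**Proof of Theorem 1.** Use Construction I with $n=12m$, $k=4m$, $a=7m$. This is allowed, since $4m\le 7m\le 8m-1$. By (1) the number of edges is
$$35m^2+\left\lfloor\frac{7m(4m-1)}2\right\rfloor\ \ge\ 35m^2+14m^2-\tfrac72m-\tfrac12\ \ge\ 49m^2-4m-1 .$$
Here $\frac{n^2}2=72m^2$. At $\alpha=\frac13$ formula (2) gives $2\alpha(2-3\alpha)=\frac23$, that is, $(48+o(1))m^2$. $\square$

Where does $7m$ come from? Up to lower-order terms, (1) is $a(n-a)+\frac{ak}2=a\left(n-a+\frac k2\right)$, a concave parabola in $a$ with maximum at $a=\frac n2+\frac k4$ and maximum value $\frac14(n+\frac k2)^2$. For $n=12m$, $k=4m$ this maximum is at $a=7m$. The constraint $a\le 2k-1$ permits the maximum, up to rounding, exactly when $\frac n2+\frac k4\le 2k$, that is, when $k\ge\frac27n$. That is the origin of $\frac27$.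

**Proof of the lower bound in Theorem 3.** Let $\frac27n\le k<\frac n2$ and put $a=\min\{2k-1,\lfloor\frac n2+\frac k4\rfloor\}$. We check that $a$ is admissible. We have $2k-1\ge k$, and $\frac n2>k$ gives $\lfloor\frac n2+\frac k4\rfloor\ge k$; so $k\le a\le 2k-1\le n-2$, the last because $2k\le n-1$.

Write $a=\frac n2+\frac k4-\varepsilon$. We claim $0\le\varepsilon\le1$. If $a$ is the floor, this is clear. If $a=2k-1$ is at most the floor, then $\varepsilon\ge0$, and $\frac n2+\frac k4\le 2k$ gives $\varepsilon\le 2k-(2k-1)=1$.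

By (1) and $\lfloor a(k-1)/2\rfloor\ge\frac{a(k-1)}2-\frac12$, Construction I has at least
$$a\left(n-a+\tfrac k2\right)-\tfrac{a+1}2=\tfrac14\left(n+\tfrac k2\right)^2-\varepsilon^2-\tfrac{a+1}2\ \ge\ \tfrac14\left(n+\tfrac k2\right)^2-1-\tfrac n2\ \ge\ \tfrac14\left(n+\tfrac k2\right)^2-n$$
edges; the last step uses $n\ge2$. Moreover Lemma 6 with $m=n$, $r=2k-1$ gives an $F_k$-free graph with $\lfloor n(2k-1)/2\rfloor\ge kn-\frac n2-\frac12\ge kn-n$ edges. $\square$

**Proof of Proposition 5.** For $k<\frac27n$ the parabola wants $a$ to exceed $2k-1$. A larger $A$ is possible if we control the matching number inside $A$ in another way. Let $V=A\sqcup B$ with $|A|=a\ge2k-1$, $B$ independent, all $A$–$B$ pairs joined. Choose $K\subseteq A$ with $|K|=2k-1$, and put on $K$ a graph with maximum degree at most $k-1$ and $\lfloor(2k-1)(k-1)/2\rfloor$ edges (Lemma 6). There are no other edges inside $A$. Note that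
$$\left\lfloor\frac{(2k-1)(k-1)}2\right\rfloor\ge\frac{2k^2-3k+1}2-\frac12=k^2-\tfrac32k .$$
If $v\in B$, then $\nu(G[N(v)])=\nu(G[A])=\nu(G[K])\le\lfloor(2k-1)/2\rfloor=k-1$. If $v\in A$, then every edge in $N(v)=B\cup N_A(v)$ meets the at most $k-1$ vertices of $N_A(v)$. So the graph is $F_k$-free.

If $k\le\frac n4$, take $a=\lfloor n/2\rfloor\ge 2k$; there are $\lfloor n^2/4\rfloor$ cross edges. If $k\ge\frac n4$, take $a=2k-1$; the number of cross edges is
$$(2k-1)(n-2k+1)=2k(n-2k)+4k-n-1\ge 2k(n-2k)-1,$$
and adding $k^2-\frac32k$ gives $2kn-3k^2-\frac32k-1$. $\square$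

**Comparison with (2).** In units of $\frac{n^2}2$, the number $\frac14(n+\frac k2)^2$ is $\frac12(1+\frac\alpha2)^2$, and we have
$$\tfrac12\left(1+\tfrac\alpha2\right)^2-2\alpha(2-3\alpha)=\tfrac12-\tfrac72\alpha+\tfrac{49}8\alpha^2=\tfrac12\left(1-\tfrac72\alpha\right)^2,$$
which is positive on $(\frac27,\frac13]$. Also
$$\tfrac12\left(1+\tfrac\alpha2\right)^2-2\alpha=\tfrac12\left(1-3\alpha+\tfrac{\alpha^2}4\right), \tag{3}$$
a quadratic with roots $6\pm4\sqrt2$, hence positive on $(\frac13,6-4\sqrt2)$. If $\alpha$ is a fixed number in $(\frac27,6-4\sqrt2)$ and $k/n\to\alpha$, then eventually $k\ge\frac27n$. The lower bound just proved exceeds the value in (2) by $cn^2$ for some constant $c>0$, by continuity. So (2) fails for every such $\alpha$. Once Theorems 3 and 4 are proved, we shall also know that (2) is true at $\alpha=\frac27$, for $\alpha\ge6-4\sqrt2$, and for $\alpha\le\frac1{1000}$.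

For $\frac1{1000}<\alpha<\frac27$ the matter is not settled here. Proposition 5 shows that the value in (2) is a lower bound, and Theorem 2 gives the upper bound $\frac14(n+\frac k2)^2+2n^{3/2}$. On $[\frac14,\frac27]$ the two differ by $\frac14(n-\frac72k)^2+O(n^{3/2})\le\frac{n^2}{256}+O(n^{3/2})$, since there $0\le n-\frac72k\le\frac n8$.

## 4. Charging high degrees to an independent set

We turn to Theorem 2. We want to bound the average degree of an $F_k$-free graph $G$. If every degree is at most $2k$, then $e(G)\le kn$. So suppose $v$ has a degree well above $2k$. The matching number of $G[N(v)]$ is at most $k-1$, so deleting from $N(v)$ the at most $2k-2$ vertices of a maximum matching leaves an independent set $I$, with $i=|I|\ge d(v)-2k+2$. A vertex $u\in I$ is not adjacent to anything in $I$, so $d(u)\le n-i$. A large degree at $v$ forces many low degrees. This suggests letting vertices of high degree hand their excess to these low-degree vertices.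

**First attempt.** Put $M'=\frac{(n+k)^2}{2n}$, and note $M'\ge2k$ because $(n+k)^2\ge4nk$. If $d(v)>M'$, then $i\ge d(v)-2k+2>0$. Let $v$ give $w(v)=\frac{d(v)-M'}i$ to each $u\in I$. Since $d(v)\le 2k+i$ and $1\le d(u)\le n-i$,
$$d(u)(1+w(v))\le (n-i)\,\frac{2k+2i-M'}{i}.$$
The right side is at most $M'$ exactly when $(n-i)(2k+2i)\le M'n$, and this is true because $2(n-i)(k+i)\le\frac12(n+k)^2$ by AM–GM. So $d(u)w(v)\le M'-d(u)$. Only neighbors of $u$ give to $u$, so $u$ receives at most $d(u)\max_v w(v)\le M'-d(u)$, which is what $u$ can hold before its degree plus gifts exceeds $M'$. In particular $d(u)<M'$ for every receiver. Summing, $\sum_v(d(v)-M')\le0$, so $e(G)\le\frac12M'n=\frac14(n+k)^2$.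

The argument is correct, and the bound is too weak. For $n=12m$, $k=4m$ it gives $64m^2$, against the $49m^2$ of Construction I. It also never gives $kn$, since $\frac14(n+k)^2>kn$ for $k<n$. The loss is in one place: each matching edge was charged two vertices of $N(v)$. For $v\in A$ in Construction I, all edges inside $N(v)$ are covered by the $k-1$ vertices of $N_A(v)$, one per unit of the bound $k-1$. If that were always so, $2k$ would become $k$ in the computation above. But it is not always so: in a disjoint union of copies of $K_{2k}$ the neighborhood of a vertex is $K_{2k-1}$, with $\nu=k-1$, and a vertex cover of it needs $2k-2$ vertices. We need a theorem that separates the part of $N(v)$ where one vertex per matching edge suffices from the part where two are needed.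

## 5. The Tutte–Berge formula splits a neighborhood

**Lemma 7 (Tutte–Berge).** For every graph $H$ there is $S\subseteq V(H)$ such that, if $C_1,C_2,\dots$ are the components of $H-S$, then
$$\nu(H)=|S|+\sum_j\left\lfloor\frac{|C_j|}2\right\rfloor .$$

This is the textbook formula $\nu(H)=\min_S\frac12\left(|V(H)|+|S|-\mathrm{odd}(H-S)\right)$, where $\mathrm{odd}$ counts odd components; substitute $|V(H)|=|S|+\sum_j|C_j|$ and take a minimizing $S$. For the star $K_{1,5}$ take $S$ to be the center: $\nu=1+0$. For $K_5$ take $S=\emptyset$: $\nu=\lfloor5/2\rfloor=2$. For the bowtie $F_2$ the set $S=\emptyset$ works, since $\nu=2=\lfloor5/2\rfloor$, while the center alone would give $1+1+1=3$; so $S$ has to be chosen well.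

Vertices of $S$ cost one per matching edge, and vertices of big components cost about two. Vertices of small components see little of $H$: only $S$ and their own component. Fix the threshold $\sqrt n$ between small and big.

**Splitting $N(v)$.** Let $G$ be $F_k$-free on $n$ vertices. For each $v$ apply Lemma 7 to $G[N(v)]$ and call the set $S_v$. Let $C_v$ be the union of the components with more than $\sqrt n$ vertices, and $I_v$ the union of the remaining components. There are fewer than $\sqrt n$ components of the first kind, since together they have fewer than $n$ vertices. Write $s,c,i$ for $|S_v|,|C_v|,|I_v|$, so $d(v)=s+c+i$.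

Rounding down loses at most $\frac12$ per big component, so $2(k-1)\ge2\nu(G[N(v)])\ge2s+c-\sqrt n$, that is,
$$2s+c\le2(k-1)+\sqrt n .$$
A vertex $u\in I_v$ has at most $s+\sqrt n$ neighbors in $N(v)$, namely in $S_v$ and in its own component, and at most $n-d(v)$ outside. Hence
$$d(u)\le n-d(v)+s+\sqrt n=n+\sqrt n-c-i .$$
Put $\kappa=k+\frac12\sqrt n$ and $N=n+\sqrt n$. The first inequality gives $s\le\kappa-\frac c2$, and, since $s\ge0$, also $c\le2\kappa$. Altogether
$$d(v)\le\kappa+\tfrac c2+i,\qquad 0\le c\le2\kappa,\qquad d(u)\le N-c-i\quad(u\in I_v). \tag{4}$$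
We also record $2\kappa=2k+\sqrt n<n+\sqrt n=N$.

Compare with the first attempt: there $d(v)\le2k+i$ and $d(u)\le n-i$. If $c=0$, the $2k$ has been halved. If $c$ is large, $d(v)$ loses its advantage, but now $d(u)$ drops by $c$ as well. The set $I_v$ is no longer exactly independent, and $\sqrt n$ pays for that.

## 6. The charging inequality and the proofs of Theorems 2 and 3

The average-degree bound we aim for is
$$M=\max\left\{2\kappa,\ \frac{(N+\frac\kappa2)^2}{2N}\right\}.$$
The first entry is what a vertex with $i=0$, $c=2\kappa$ forces, and the second will come from $c=0$. The content of the next lemma is that values of $c$ strictly between do no harm.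

**Lemma 8.** For $0\le c\le2\kappa$, $c<N$ and $i\ge0$,
$$(N-c-i)\left(\kappa+\tfrac c2+2i\right)\le M(N-c). \tag{5}$$

**Proof.** Fix $c$ and let $f(i)$ be the left side. It is a concave quadratic with $f'(i)=2N-\kappa-\frac52c-4i$, so its maximum is at $i^*=\frac14(2N-\kappa-\frac52c)$. Put $c_1=\frac45(N-\frac\kappa2)$, which is positive. Then $i^*\le0$ exactly when $c\ge c_1$.

Suppose $c\ge c_1$. Then $f$ is decreasing on $i\ge0$, so $f(i)\le f(0)=(N-c)(\kappa+\frac c2)\le(N-c)2\kappa\le M(N-c)$, using $c\le2\kappa$.

Suppose $c<c_1$. Apply AM–GM, in the form $xy\le(\frac{x+y}2)^2$, to $2f(i)=(2N-2c-2i)(\kappa+\frac c2+2i)$. This gives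
$$f(i)\le Q(c):=\tfrac12\left(N+\tfrac\kappa2-\tfrac34c\right)^2,$$
with equality at $i=i^*$, where the two factors agree. So it suffices that $Q(c)\le M(N-c)$ on $[0,\min(2\kappa,c_1)]$. Here $Q$ is convex and the right side is linear in $c$, so only the two endpoints need checking.

At $c=0$ the inequality reads $\frac12(N+\frac\kappa2)^2\le MN$, which holds by the definition of $M$.

If $c_1\le2\kappa$, the other endpoint is $c_1$. There $i^*=0$, so $Q(c_1)=f(0)=(N-c_1)(\kappa+\frac{c_1}2)\le(N-c_1)2\kappa\le M(N-c_1)$.

If $c_1>2\kappa$, that is, $4N-2\kappa>10\kappa$, that is, $\kappa<\frac N3$, the other endpoint is $2\kappa$. There $Q(2\kappa)=\frac12(N-\kappa)^2$, and we need $\frac12(N-\kappa)^2\le M(N-2\kappa)$. Since $M\ge\frac{(N+\kappa/2)^2}{2N}$, it suffices that $(N+\frac\kappa2)^2(N-2\kappa)\ge N(N-\kappa)^2$. With $x=\kappa/N<\frac13$, the difference of the two sides divided by $N^3$ is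
$$\left(1+x+\tfrac{x^2}4\right)(1-2x)-(1-2x+x^2)=x-\tfrac{11}4x^2-\tfrac12x^3=x\left(1-\tfrac{11}4x-\tfrac12x^2\right),$$
and this is at least $x(1-\frac{11}{12}-\frac1{18})=\frac x{36}>0$. $\square$

**Proof of Theorem 2.** Let $G$ be $F_k$-free on $n$ vertices.

**Step 1: the gifts.** The purpose is to let vertices above $M$ give away their whole excess. Call $v$ rich if $d(v)>M$. For rich $v$, (4) gives $d(v)\le\kappa+\frac c2+i\le2\kappa+i$, so $i\ge d(v)-2\kappa\ge d(v)-M>0$. Put $w(v)=\frac{d(v)-M}i>0$ and let $v$ give $w(v)$ to every $u\in I_v$. The total given by $v$ is $d(v)-M$.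

**Step 2: no receiver overflows.** Let $v$ be rich with parameters $c,i$, let $u\in I_v$, and put $D=N-c-i$. By (4), $D\ge d(u)\ge1$. Again by (4),
$$d(u)(1+w(v))\le D\cdot\frac{i+d(v)-M}i\le D\cdot\frac{\kappa+\frac c2+2i-M}i .$$
The right side is at most $M$ exactly when $D(\kappa+\frac c2+2i)\le M(i+D)=M(N-c)$, which is (5). Hence
$$d(u)\,w(v)\le M-d(u).$$
This holds for every $v$ that gives to $u$. All these $v$ are neighbors of $u$, so there are at most $d(u)$ of them, and $u$ receives in total at most $d(u)\max_vw(v)\le M-d(u)$. Since $d(u)w(v)>0$, every receiver has $d(u)<M$; in particular no receiver is rich.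

**Step 3: summing.** What is given equals what is received:
$$\sum_{v\text{ rich}}(d(v)-M)\le\sum_{u\text{ receiving}}(M-d(u)).$$
Vertices that are neither rich nor receiving have $d-M\le0$. So $\sum_v(d(v)-M)\le0$, that is, $2e(G)\le Mn$. Since $n\le N$,
$$e(G)\le\max\left\{\kappa n,\ \tfrac14\left(N+\tfrac\kappa2\right)^2\right\}.$$

**Step 4: removing $\kappa$ and $N$.** First, $\kappa n=kn+\frac12n^{3/2}$. Second, $N+\frac\kappa2=n+\frac k2+\frac54\sqrt n$ and $n+\frac k2\le\frac54n$, so
$$\tfrac14\left(N+\tfrac\kappa2\right)^2=\tfrac14\left(n+\tfrac k2\right)^2+\tfrac58\sqrt n\left(n+\tfrac k2\right)+\tfrac{25}{64}n\le\tfrac14\left(n+\tfrac k2\right)^2+\tfrac{25}{32}n^{3/2}+\tfrac{25}{64}n ,$$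
which is at most $\frac14(n+\frac k2)^2+2n^{3/2}$. $\square$

**Proof of Theorem 3.** The lower bound is in Section 3, and Theorem 2 gives the upper bound, so $\mathrm{ex}(n,F_k)$ lies between $-n$ and $+2n^{3/2}$ of $\max\{kn,\frac14(n+\frac k2)^2\}$. In units of $\frac{n^2}2$ the two entries are $2\alpha$ and $\frac12(1+\frac\alpha2)^2$. By (3), and because $\alpha<\frac12$ excludes the larger root, the first entry is the larger one exactly when $\alpha\ge6-4\sqrt2$. $\square$

## 7. Small fans across a complete cut

For $\alpha$ near $0$, Theorem 2 gives roughly $\frac{n^2}4+\frac{kn}4$, while Proposition 5 gives $\frac{n^2}4+k^2$. To reach $k^2$ we use that a graph with at least $\frac{n^2}4$ edges and no $F_k$, with $k$ small, is almost complete bipartite. We first treat the model case in which the bipartite part is exactly complete. One lemma is needed.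

**Lemma 9.** If $H$ has maximum degree at most $D$ and matching number $\nu$, then $e(H)\le(D+1)\nu$.

**Proof.** Take $S$ and the components $C_j$ of $H-S$ from Lemma 7, and put $\nu_j=\lfloor|C_j|/2\rfloor$. At most $D|S|$ edges meet $S$; every other edge lies inside some $C_j$. If $|C_j|=2\nu_j$, then $e(C_j)\le\frac12D|C_j|=D\nu_j$. If $|C_j|=2\nu_j+1\le D+1$, then $e(C_j)\le\binom{|C_j|}2=|C_j|\nu_j\le(D+1)\nu_j$. If $|C_j|=2\nu_j+1\ge D+2$, then $D\le2\nu_j$, so $e(C_j)\le\frac12D(2\nu_j+1)=D\nu_j+\frac D2\le(D+1)\nu_j$. Summing, $e(H)\le(D+1)(|S|+\sum_j\nu_j)=(D+1)\nu$. $\square$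

**The model case.** Let $V=Y\sqcup Z$ with $|Y|,|Z|\ge2k$, all $Y$–$Z$ pairs joined, and $G$ $F_k$-free. For $x\in Y$ we claim $d_Y(x)+\nu(G[Z])\le k-1$. If not, pick $j\le\nu(G[Z])$ and $l\le d_Y(x)$ with $j+l=k$, take $j$ disjoint edges in $Z$, and match $l$ neighbors of $x$ in $Y$ to $l$ unused vertices of $Z$. There is room, since $2j+l\le2k\le|Z|$. This gives $k$ disjoint edges in $N(x)$. The same holds with $Y$ and $Z$ exchanged. Put $p=\nu(G[Y])$ and $p'=\nu(G[Z])$. The maximum degrees of $G[Y]$, $G[Z]$ are at most $k-1-p'$, $k-1-p$, and Lemma 9 gives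
$$e(Y)+e(Z)\le(k-p')p+(k-p)p'.$$
The claim also gives $0\le p,p'\le k-1$. The right side is linear in each variable separately, so its maximum is at a corner: the values are $0$, $k(k-1)$, $k(k-1)$ and $2(k-1)$, all at most $k^2-k$. So $e(G)\le\frac{n^2}4+k^2-k$ in the model case.

Now let some cross pairs be missing, $m$ of them in all. We gain $-m$ in the edge count, but the argument breaks at one point: a matching inside $Z$ need not lie in $N_Z(x)$, so the inequality for $x$ sees only $\nu(G[N_Z(x)])$. The degree bounds then vary from vertex to vertex, and Lemma 9, which wants one uniform $D$, no longer applies on both sides. The repair has two parts. We show that a vertex $q\in Z$ with $m_Y(q)$ missing pairs has its degree bound relaxed by only $m_Y(q)$. Then, in place of Lemma 9 on the $Z$ side, we weight the vertices of $Z$ by numbers in $[0,1]$ that cover almost all edges. With weights at most $1$, the total relaxation is at most $\sum_qm_Y(q)=m$, which the gain $-m$ cancels exactly.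

## 8. Missing pairs pay for themselves: proof of Theorem 4

Throughout, $n$ is sufficiently large. Let $G$ be $F_k$-free on $n$ vertices with $1\le k\le\frac n{1000}$. If $e(G)<\frac{n^2}4$ there is nothing to prove, so assume $e(G)\ge\frac{n^2}4$.

**Step 0: a large minimum degree.** The purpose is to remove vertices of low degree without losing anything in $e(G)-\frac{n^2}4$. Repeatedly delete a vertex whose degree is at most $0.45$ times the current order. Deleting one from a graph of order $n-j$ loses at most $0.45(n-j)$ edges, while the quarter-square of the order falls by $\frac12(n-j)-\frac14$. So after $r$ deletions the graph $G_r$ on $n_r=n-r$ vertices satisfies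
$$e(G_r)-\frac{n_r^2}4\ \ge\ e(G)-\frac{n^2}4+\sum_{j<r}\left(\tfrac1{20}(n-j)-\tfrac14\right). \tag{6}$$
Suppose $r=\lfloor n/10\rfloor$ were reached. Each summand is at least $0.045n-\frac14$, so the right side is at least $(\frac n{10}-1)(0.045n-\frac14)>\frac{n^2}{3000}$. On the other hand $n_r\ge0.9n$, so $k\le\frac{n_r}{900}$, and Theorem 2 applies to $G_r$. There the maximum is the second entry, since $kn_r\le\frac{n_r^2}{900}$. Therefore the left side of (6) is at most
$$\frac{n_rk}4+\frac{k^2}{16}+2n^{3/2}\le\frac{n^2}{4000}+\frac{n^2}{16\cdot10^6}+2n^{3/2}<\frac{n^2}{3000},$$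
a contradiction. So the process stops earlier, at a graph $G'$ on $n'\ge0.9n$ vertices with minimum degree greater than $0.45n'$ and $k\le\frac{n'}{900}$. The summands in (6) are positive, so $e(G)-\frac{n^2}4\le e(G')-\frac{n'^2}4$. Hence $e(G')\ge\frac{n'^2}4$, and since $n'\le n$ it suffices to prove $e(G')\le\frac{n'^2}4+k^2+n'^{3/2}$. Rename $G',n'$ as $G,n$. From now on
$$\delta(G)>0.45n,\qquad k\le\frac n{900},\qquad e(G)\ge\frac{n^2}4 .$$

**Step 1: a bipartition with few inside edges.** Let $u$ have maximum degree $\Delta$, and put $Y_0=N(u)$, $Z_0=V\setminus Y_0$. A maximum matching of $G[Y_0]$ has at most $2k-2$ vertices, and every edge of $G[Y_0]$ meets one of them; so $e(Y_0)\le2kn$. Since $\sum_{z\in Z_0}d(z)=2e(Z_0)+e(Y_0,Z_0)$ and $e(G)=e(Y_0)+e(Z_0)+e(Y_0,Z_0)$,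
$$e(Z_0)=\sum_{z\in Z_0}d(z)-e(G)+e(Y_0)\le(n-\Delta)\Delta-\frac{n^2}4+2kn\le2kn .$$
So at most $4kn$ edges lie inside $Y_0$ or $Z_0$. Now let $(Y,Z)$ be a maximum cut, that is, a partition with the most cross edges. Then $e(Y)+e(Z)\le4kn\le\frac{n^2}{225}$. Let $y=|Y|$, $z=|Z|$, and let $m=yz-e(Y,Z)$ be the number of missing cross pairs. We have
$$yz\ge e(Y,Z)\ge\frac{n^2}4-\frac{n^2}{225}.$$
As $yz=\frac{n^2}4-\frac{(y-z)^2}4$, this gives $|y-z|\le\frac{2n}{15}$, so $\max(y,z)\le\frac n2+\frac n{15}<0.567n$. As $yz\le\frac{n^2}4$, it also gives $m\le\frac{n^2}{225}$.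

**Step 2: many common neighbors.** The purpose is to make the greedy matching of the model case possible. Let $x\in Y$. Since the cut is maximum, $d_Z(x)\ge d_Y(x)$; otherwise we would move $x$ across. So $d_Z(x)>0.225n$. The bipartite graph between $N_Y(x)$ and $N_Z(x)$ has no matching of size $k$, as $G$ is $F_k$-free. By König's theorem it has a vertex cover of size at most $k-1$, and there are no edges between the uncovered vertices. If $d_Y(x)\ge0.05n$, this yields at least
$$(d_Y(x)-k)(d_Z(x)-k)>0.048n\cdot0.22n=0.01056\,n^2>\frac{n^2}{225}\ge m$$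
missing cross pairs, a contradiction. So $d_Y(x)<0.05n$ and $d_Z(x)>0.4n$. Any two vertices of $Y$ thus have more than $0.8n-0.567n>0.23n>2k$ common neighbors in $Z$. The argument is symmetric, so any two vertices of $Z$ have more than $2k$ common neighbors in $Y$; also $d_Y(q)>0.4n$ for $q\in Z$. In particular $y,z>0.4n>k$.

**Step 3: the budget of one vertex.** For $x\in Y$ let $\nu_x=\nu(G[N_Z(x)])$, and for $x\in Z$ let $\nu_x=\nu(G[N_Y(x)])$. Then
$$d_Y(x)+\nu_x\le k-1\ (x\in Y),\qquad d_Z(x)+\nu_x\le k-1\ (x\in Z). \tag{7}$$
By symmetry take $x\in Y$ and suppose the first inequality fails. Choose $j\le\nu_x$ and $l\le d_Y(x)$ with $j+l=k$. Take $j$ disjoint edges inside $N_Z(x)$. Then take $l$ vertices of $N_Y(x)$ one at a time, and match each to an unused vertex of $N_Z(x)$ adjacent to it. Each has more than $2k$ common neighbors with $x$ in $Z$, and fewer than $2j+l\le2k$ vertices of $Z$ have been used before, so this never gets stuck. We obtain $j+l=k$ disjoint edges inside $N(x)$, a contradiction. In particular $G[Y]$ and $G[Z]$ have maximum degree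 at most $k-1$.

**Step 4: a vertex with no deficit.** If $d(x)<z$ for all $x\in Y$ and $d(x)<y$ for all $x\in Z$, then $2e(G)=\sum_xd(x)\le yz+zy$, so $e(G)\le yz\le\frac{n^2}4$, and we are done. Otherwise, by the symmetry of everything so far, assume that some $x_0\in Y$ has
$$d(x_0)\ge z .$$

**Step 5: degrees inside $Z$.** The purpose is to bound each $d_Z(q)$ in terms of $e(Y)$ and the missing pairs at $q$. For $q\in Z$ let $m_Y(q)=|Y\setminus N(q)|$, so that $\sum_{q\in Z}m_Y(q)=m$. Every edge of $G[Y]$ either lies in $N_Y(q)$ or has an end in $Y\setminus N(q)$. Apply Lemma 9 with $D=k-1$ to $G[N_Y(q)]$, whose matching number is $\nu_q$: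
$$e(Y)\le e(G[N_Y(q)])+\sum_{x\in Y\setminus N(q)}d_Y(x)\le k\nu_q+k\,m_Y(q).$$
So $\nu_q\ge\frac{e(Y)}k-m_Y(q)$, and (7) for $q$ gives
$$d_Z(q)\le E+m_Y(q)\quad(q\in Z),\qquad\text{where } E:=k-\frac{e(Y)}k\le k. \tag{8}$$

**Step 6: the case $E<0$.** The purpose is to show that here the missing pairs alone suffice. By (8), $m_Y(q)\ge d_Z(q)+|E|$ for every $q\in Z$. Summing over $Z$ and using $z\ge k$,
$$m\ge2e(Z)+z|E|\ge2e(Z)+k|E|=2e(Z)+e(Y)-k^2 .$$
Hence $e(Y)+e(Z)-m\le k^2$.

**Step 7: the case $E\ge0$, with a weighted cover of $G[Z]$.** Apply Lemma 7 to $G[N_Z(x_0)]$, obtaining $S$ and components of $G[N_Z(x_0)]-S$. As before, fewer than $\sqrt n$ of them have more than $\sqrt n$ vertices. Define a weight $h$ on $Z$ as follows: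

- $h=1$ on $S\cup(Z\setminus N(x_0))$;
- $h=\frac12$ on the components with more than $\sqrt n$ vertices;
- $h=0$ on the remaining components.

Consider an edge of $G[Z]$. If it has an end in $S\cup(Z\setminus N(x_0))$, its two ends have total weight at least $1$. Otherwise both ends lie in one component, and the total weight is $\frac12+\frac12=1$ if the component has more than $\sqrt n$ vertices. The only exceptions are edges inside components with at most $\sqrt n$ vertices. In their union, which has at most $n$ vertices, all degrees are at most $\sqrt n$; so there are at most $\frac12n^{3/2}$ exceptions.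

Next we bound the total weight. By Lemma 7, $\nu_{x_0}$ is at least $|S|$ plus half the number of vertices in components with more than $\sqrt n$ vertices, minus $\frac12$ for each such component. So, using (7) for $x_0$ and then $d(x_0)\ge z$,
$$\sum_{q\in Z}h(q)\le|Z\setminus N(x_0)|+\nu_{x_0}+\tfrac12\sqrt n\le(z-d_Z(x_0))+(k-1-d_Y(x_0))+\tfrac12\sqrt n\le k+\tfrac12\sqrt n .$$
This is where $x_0$ is needed: its missing pairs are paid for by its neighbors inside $Y$.

Finally, each non-exceptional edge is counted at least once in $\sum_qh(q)d_Z(q)$. By (8) and $0\le h\le1$, $0\le E\le k$,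
$$e(Z)\le\tfrac12n^{3/2}+\sum_{q\in Z}h(q)d_Z(q)\le\tfrac12n^{3/2}+E\sum_{q\in Z}h(q)+\sum_{q\in Z}m_Y(q)\le\tfrac12n^{3/2}+\left(k+\tfrac12\sqrt n\right)E+m .$$
Since $kE=k^2-e(Y)$ and $\frac12\sqrt n\,E\le\frac12k\sqrt n$,
$$e(Y)+e(Z)-m\le k^2+\tfrac12n^{3/2}+\tfrac12k\sqrt n\le k^2+n^{3/2}.$$

**Step 8: the edge count.** In both cases
$$e(G)=yz-m+e(Y)+e(Z)\le\frac{n^2}4+k^2+n^{3/2}. \qquad\square$$

For $1\le k\le\frac n{1000}$ and $n\ge n_0$, Proposition 5 gives $\mathrm{ex}(n,F_k)\ge\lfloor n^2/4\rfloor+k^2-\frac32k$. So $\mathrm{ex}(n,F_k)$ differs from $\frac{n^2}4+k^2=\left(\frac12+2\alpha^2\right)\frac{n^2}2$ by $O(n^{3/2})$, uniformly in $k$, and the first line of (2) is correct for $\alpha\le\frac1{1000}$.
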